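\title{Families of rational maps with constant multiplier spectrum in characteristic greater than the degree}

\begin{abstract}
Let $k$ be an algebraically closed field of characteristic $p>d$ or of characteristic $0$, and let $\mathrm{M}_d$ be the moduli space of rational maps of degree $d\ge 2$ over $k$. We prove that, for $n$ large, an irreducible subvariety of $\mathrm{M}_d$ of positive dimension along which the multipliers of all fixed points of $\varphi,\varphi^2,\dots,\varphi^n$ are constant consists of flexible Latt\`es maps. For $k=\overline{\mathbb{F}}_p$ this proves a conjecture stated by Levy. The closed subvarieties of this kind are classified: there are none unless $d$ is a square, and at most two curves if it is. The statement fails for every prime $p$ and every $d\ge p+2$ prime to $p$. The proof degenerates the family to a single map over a non-archimedean field, shows that its dynamics is carried by one annulus, builds an invariant $1$-form on that annulus from the multipliers, and extends the square of the form to a rational quadratic differential with four simple poles.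
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The multiplier spectrum}

Let $k$ be an algebraically closed field and $d\ge2$ an integer. The rational maps $\varphi:\mathbb{P}^1\to\mathbb{P}^1$ of degree $d$ over $k$ form a variety $\mathrm{Rat}_d$, the group $\mathrm{PGL}_2$ acts on it by conjugation, and the quotient $\mathrm{M}_d$ is the moduli space of dynamical systems of degree $d$ on the line. We write $[\varphi]$ for the class of $\varphi$ and $\varphi^n$ for the $n$-th iterate.

If $\varphi^n(z)=z$, the \emph{multiplier} of $z$ is $(\varphi^n)'(z)$, computed in any coordinate in which $z$ is finite. It is the scalar by which the derivative of $\varphi^n$ acts on the tangent line at $z$, so it does not change under conjugation. The map $\varphi^n$ has $d^n+1$ fixed points counted with multiplicity, and the elementary symmetric functions of their multipliers define a morphism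
\[
\Lambda_n:\mathrm{M}_d\to\mathbb{A}^{d^n+1}_k .
\]
The \emph{multiplier spectrum through period $n$} is $\Lambda_{\le n}=\Lambda_1\times\dots\times\Lambda_n$.

How much of $[\varphi]$ does the spectrum remember? For $\varphi=z^2+c$ in characteristic $\ne2$ the two finite fixed points have product $c$, so their multipliers have product $4c$, and $\Lambda_1$ recovers $c$. The example also shows a mechanism. The variety $\mathrm{M}_d$ is affine, so a nonconstant family over a curve must degenerate somewhere, and when $z^2+c$ degenerates, at $c=\infty$, a multiplier blows up. One guesses that along any degenerating family some multiplier is unbounded, hence that the fibers of $\Lambda_{\le n}$ are finite for large $n$. Elliptic curves give an exception.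

A \emph{Latt\`es map} is a rational map $\varphi$ of degree $d$ for which there are an elliptic curve $E$ over $k$, an affine map $\psi(P)=\alpha(P)+\beta$ with $\alpha\in\operatorname{End}(E)$ and $\beta\in E(k)$, and a finite separable morphism $\pi:E\to\mathbb{P}^1$ with $\varphi\circ\pi=\pi\circ\psi$. If $m\ge2$ is an integer and $\beta\in E[2]$, then $\psi(P)=mP+\beta$ commutes with $P\mapsto-P$ and induces a map $\mathcal{L}_{E,m,\beta}$ of degree $m^2$ on $E/\{\pm1\}\cong\mathbb{P}^1$. We call it a \emph{flexible Latt\`es map}. When $E$ varies, these maps sweep out curves in $\mathrm{M}_{m^2}$, and their multipliers depend only on $m$ and not on $E$ (Lemma~\ref{lem:lattesmult}).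

Take $k=\overline{\mathbb{F}}_p$ with $p>d$. It is known that for all large $n$ only finitely many points have a fiber of positive dimension under $\Lambda_{\le n}$; when $d$ is a square, they include the spectra of the flexible Latt\`es families. We shall not use this. The following conjecture, from \cite{Levy}, says that there is no other exception.

\begin{quote}
\emph{For every integer $d\ge2$ and every prime $p>d$ there is $n_0$ such that, over $k=\overline{\mathbb{F}}_p$ and for every $n\ge n_0$, each point of an irreducible subvariety $V\subseteq\mathrm{M}_d$ of positive dimension on which $\Lambda_{\le n}$ is constant is a Latt\`es map. In particular, no such $V$ exists if $d$ is not a square.}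
\end{quote}

\subsection{Results}

Except in Proposition~\ref{prop:C} and Section~\ref{sec:wild}, $k$ is an algebraically closed field whose characteristic is either a prime $p>d$ or $0$. In both cases $2$ and all integers $e$ with $1\le e\le d$ are nonzero in $k$.

\begin{theorem}\label{thm:A}
There is $n_0=n_0(d,k)$ such that the following holds for all $n\ge n_0$. If $V\subseteq\mathrm{M}_d$ is an irreducible subvariety of positive dimension on which $\Lambda_{\le n}$ is constant, then $d=m^2$ is a square and every $v\in V(k)$ is the class of some $\mathcal{L}_{E,m,\beta}$. In particular every point of $V$ is a Latt\`es map, and no such $V$ exists if $d$ is not a square.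
\end{theorem}

The case $k=\overline{\mathbb{F}}_p$ is the conjecture.

\begin{theorem}\label{thm:B}
For $n\ge n_0$ the closed irreducible subvarieties $V\subseteq\mathrm{M}_d$ of positive dimension on which $\Lambda_{\le n}$ is constant are exactly the following curves: none if $d$ is not a square; if $d=m^2$, the closure of $\{[\mathcal{L}_{E,m,0}]\}_E$ and, for $m$ odd, also the closure of $\{[\mathcal{L}_{E,m,\beta}]\}_{E,\;\beta\in E[2]\setminus\{0\}}$.
\end{theorem}

The hypothesis $p>d$ cannot simply be dropped.

\begin{proposition}\label{prop:C}
Let $p$ be a prime, $k=\overline{\mathbb{F}}_p$, and $d\ge p+2$ an integer with $p\nmid d$. There is an irreducible curve in $\mathrm{M}_d$ on which every $\Lambda_n$ is constant and which contains points that are not Latt\`es maps.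
\end{proposition}

\subsection{Outline of the proof}

A curve in $V$ is one rational map $\varphi$ over a function field $K$, with all multipliers in the constant field $k$. At a place of $K$ where the curve leaves $\mathrm{M}_d$, the map has bad reduction, and yet no periodic point is repelling (Section~\ref{sec:red}). We study $\varphi$ on the Berkovich line over the completed field, recalled in Section~\ref{sec:berk}.

The first half of the proof uses only the absence of repelling points. A disc that pulls back strictly into itself without ramification contains a repelling point; since $\varphi$ has only $2d-2$ critical points, this limits how many preimages of a disc can be discs, and forces the support of the equilibrium measure into a segment. The segment is the core of an annulus $A$ whose preimage is a chain of concentric subannuli $A_1,\dots,A_r$, mapped onto $A$ like $z^{n_i}$ with alternating signs (Section~\ref{sec:segment}).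

The second half uses that the multipliers are constants. A multiplier in $k$ equals its own reduction, so the multipliers on $A$ are exactly those of the monomials $z^{n_i}$. A cohomological equation can then be solved, and yields a $1$-form $\omega$ on $A$ with $\varphi^*\omega=n_i\omega$ on $A_i$ (Section~\ref{sec:form}). Pushing $\omega^2$ forward extends it to a rational quadratic differential with four simple poles (Section~\ref{sec:quad}). The double cover branched at these poles is an elliptic curve with multiplicative reduction, so it has no complex multiplication and $\varphi$ is a flexible Latt\`es map over $\overline K$; it remains to specialize to a given point of $V$ (Section~\ref{sec:special}). Section~\ref{sec:model} shows all these objects by hand for $d=4$.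

\section{The model: flexible Latt\`es maps}\label{sec:model}

\begin{lemma}\label{lem:lattesmult}
Let $d=m^2$, $\varphi=\mathcal{L}_{E,m,\beta}$, $\psi(P)=mP+\beta$, and let $\pi(P)$ be a fixed point of $\varphi^n$, where $\pi:E\to E/\{\pm1\}$ is the quotient map. Its multiplier is $\pm m^n$ if $P\notin E[2]$ and $m^{2n}$ if $P\in E[2]$.
\end{lemma}

\begin{proof}
We have $\psi^n(P)=\epsilon P$ with $\epsilon=\pm1$, so $\psi_1=\epsilon\psi^n$ fixes $P$ and $\pi\psi_1=\varphi^n\pi$. The map $\psi_1$ is $[\epsilon m^n]$ followed by a translation, so it multiplies the invariant differential of $E$ by $\epsilon m^n$, and $\psi_1^*\,t=\epsilon m^nt+O(t^2)$ for a local parameter $t$ at $P$. If $P\notin E[2]$, then $\pi$ is unramified at $P$ and the multiplier is $\epsilon m^n$. If $P\in E[2]$, a local parameter at $\pi(P)$ pulls back to $ct^2+O(t^3)$ with $c\neq0$, which $\psi_1^*$ sends to $m^{2n}ct^2+O(t^3)$.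
\end{proof}

The smallest case is $m=2$, $d=4$, $p\ge5$. The duplication formula on the Legendre curve $y^2=z(z-1)(z-\lambda)$ gives
\[
\varphi(z)=\frac{(z^2-\lambda)^2}{4z(z-1)(z-\lambda)} .
\]
Let the curve degenerate: put $\lambda=t$ and work over the completion $L$ of an algebraic closure of $k((t))$, where $0<|\lambda|<1$ and nonzero elements of $k$ have absolute value $1$. Consider the annulus $A=\{|\lambda|<|z|<1\}$ in $L$, on which $|z-1|=1$ and $|z-\lambda|=|z|$. Keeping the dominant term of each factor,
\begin{align*}
\varphi&=-\frac{\lambda^2}{4}\,z^{-2}(1+\varepsilon_1) &&\text{on } A_1=\{|\lambda|<|z|<|\lambda|^{1/2}\},\\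
\varphi&=-\frac14\,z^{2}(1+\varepsilon_2) &&\text{on } A_2=\{|\lambda|^{1/2}<|z|<1\},
\end{align*}
with $|\varepsilon_i|<1$. As $|z|$ increases, $|\varphi|$ decreases from $1$ to $|\lambda|$ on $A_1$ and increases back to $1$ on $A_2$. On the circle $|z|=|\lambda|^{1/2}$ the numerator has absolute value $\le|\lambda|^2$ and the denominator $|\lambda|$, so $|\varphi|\le|\lambda|$. For $|z|\le|\lambda|$ the numerator has absolute value $|\lambda|^2$ and the denominator at most $|\lambda|^2$, so $|\varphi|\ge1$; for $|z|\ge1$ these numbers are $|z|^4$ and at most $|z|^3$, so again $|\varphi|\ge1$. Thus $\varphi^{-1}(A)=A_1\sqcup A_2$, and $\varphi$ folds the interval of values of $\log|z|$ with slopes $n_1=-2$, $n_2=2$.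

The circle $|z|=|\lambda|^{2/3}$ in $A_1$ is mapped to itself. At a fixed point on it the multiplier $z\varphi'/\varphi$ is congruent to $-2$ modulo the maximal ideal of $\mathcal{O}_L$, and by Lemma~\ref{lem:lattesmult} it is one of $2,-2,4$, so it is exactly $-2$: the error $\varepsilon_1$ leaves no trace in the multiplier. The reason is an invariant form. On $A$ we have $z(z-1)(z-\lambda)=-z^2(1-z)(1-\lambda/z)$; put
\[
\omega=h\,\frac{dz}{z},\qquad h=\bigl((1-z)(1-\lambda/z)\bigr)^{-1/2},\qquad Q=\omega^2=\frac{-\,dz^2}{z(z-1)(z-\lambda)},
\]
where $h$ is given by the binomial series and $|h-1|<1$ on $A$. The differential $Q$ pulls back to $-(dz/y)^2$ on the curve, so $\varphi^*Q=4Q$, and comparing dominant terms gives $\varphi^*\omega=n_i\omega$ on $A_i$. The form $\omega$ exists only on $A$, but $Q$ is rational, with simple poles $0,\lambda$ on one side of $A$ and $1,\infty$ on the other, and these four points give back the curve.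

The proof of Theorem~\ref{thm:A} reconstructs this picture, in the order $A$, $A_i$, $\omega$, $Q$, $E$, for an unknown map.

\section{Reduction to one map over a valued field}\label{sec:red}

\subsection{All periods at once}

The closed sets $W_n=\{(v,v')\in\mathrm{M}_d\times\mathrm{M}_d:\Lambda_{\le n}(v)=\Lambda_{\le n}(v')\}$ decrease, so by noetherianity there is $n_0$ with $W_n=W_{n_0}$ for all $n\ge n_0$. This is the $n_0$ of the theorems. If $\Lambda_{\le n}$ is constant on $V$ for one $n\ge n_0$, then $V\times V\subseteq W_n=\bigcap_l W_l$, so \emph{every} $\Lambda_l$ is constant on $V$. Fix such a $V$, irreducible of positive dimension, and a point $v\in V(k)$. Replacing $V$ by its closure, we assume that it is closed.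

\subsection{A curve of maps}

The varieties $\mathrm{Rat}_d$ and $\mathrm{M}_d$ are affine, and $\varpi:\mathrm{Rat}_d\to\mathrm{M}_d$ is a surjective geometric quotient by $\mathrm{PGL}_2$ \cite{Silverman}. We use two consequences: the fiber over a point with values in an algebraically closed field is a single orbit, and the image of a closed invariant set is closed.

Some irreducible component $Z$ of $\varpi^{-1}(V)$ dominates $V$. The set $\mathrm{PGL}_2\cdot Z$ is irreducible, contains $Z$ and lies in $\varpi^{-1}(V)$, so $Z$ is invariant. Hence $\varpi(Z)$ is closed and dense in $V$, that is, $\varpi(Z)=V$. Choose $x_0,x_1\in Z(k)$ with $\varpi(x_0)=v\ne\varpi(x_1)$, and an irreducible curve $B\subset Z$ through $x_0$ and $x_1$ \cite[\S6]{Mumford}. Let $K=k(B)$ and let $\varphi\in\mathrm{Rat}_d(K)$ be the generic map of $B$. The symmetric functions of the multipliers of $\varphi^n$ are constant functions on $B$, so the multipliers are roots of polynomials with coefficients in the algebraically closed field $k$.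

\subsection{A place of bad reduction}

Since $\mathrm{M}_d$ is affine, some regular function $f$ on $\mathrm{M}_d$ separates $\varpi(x_0)$ from $\varpi(x_1)$. Then $f\circ\varpi|_B$ is a nonconstant element of $K$ and has a pole at some place of $K$. Let $\widehat K\cong k((t))$ be the completion of $K$ at that place and $L$ the completion of an algebraic closure of $\widehat K$; fix $\overline K\subset L$. The field $L$ is complete and algebraically closed, its absolute value is trivial on $k$, its value group $|L^\times|$ is divisible, and $k$ maps isomorphically onto the residue field of $\mathcal{O}_L$. We write $\tilde x\in k$ for the reduction of $x\in\mathcal{O}_L$.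

A map in $\mathrm{Rat}_d(L)$ has \emph{good reduction} if it lies in $\mathrm{Rat}_d(\mathcal{O}_L)$, that is, if it is given by two forms of degree $d$ over $\mathcal{O}_L$ whose reductions have no common zero. It has \emph{potential good reduction} if some $\mathrm{PGL}_2(L)$-conjugate has good reduction. If a conjugate $\varphi^g$ of our map had good reduction, then $f(\varpi(\varphi))=f(\varpi(\varphi^g))$ would be the value of a regular function at an $\mathcal{O}_L$-point of $\mathrm{Rat}_d$, hence in $\mathcal{O}_L$, contrary to the choice of the place. So $\varphi$, viewed over $L$, has the following properties.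

\begin{enumerate}
\item[(H1)] Every multiplier of every periodic point of $\varphi$ in $\mathbb{P}^1(L)$ lies in $k$. In particular it has absolute value $0$ or $1$: no periodic point is \emph{repelling}.
\item[(H2)] $\varphi$ does not have potential good reduction.
\item[(H3)] $\varphi$ is separable and tamely ramified: each ramification index $e_x\le d$ is nonzero in $k$, and $\sum_x(e_x-1)=2d-2$.
\end{enumerate}

Property (H3) holds because $p>d$: an inseparable map has degree divisible by $p$, and the sum is given by the Riemann--Hurwitz formula. A point $x$ with $e_x\ge2$ is \emph{critical}, of multiplicity $e_x-1$. The critical values of $\varphi^l$ are the points $\varphi^j(c)$ with $c$ critical for $\varphi$ and $1\le j\le l$; there are at most $(2d-2)l$ of them.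

\section{The Berkovich line}\label{sec:berk}

The space $\mathbb{P}^1(L)$ is totally disconnected and not compact. The Berkovich line $\mathbf{P}$ repairs both defects by adding, among others, one point for each closed disc. We recall the standard facts that are needed.

\subsection{The tree}

A point of $\mathbf{P}\setminus\{\infty\}$ is a multiplicative seminorm $g\mapsto|g(x)|$ on $L[z]$ extending the absolute value of $L$, and the topology is the weakest making these values continuous. Points of \emph{type I} are the points of $\mathbb{P}^1(L)$. For $c\in L$ and $s>0$, the norm $\sum g_j(z-c)^j\mapsto\max|g_j|s^j$ is a point $\zeta(c,s)$, of \emph{type II} if $s\in|L^\times|$ and of \emph{type III} otherwise. The remaining points, of \emph{type IV}, are the limits of sequences $\zeta(c_n,s_n)$ for nested discs with empty intersection in $L$. Put $\mathbf{H}=\mathbf{P}\setminus\mathbb{P}^1(L)$ and $\zeta_s=\zeta(0,s)$; the point $\zeta_1$ is the \emph{Gauss point} of the coordinate $z$. Sets such as $\{s_1<|z|<s_2\}$ are taken in $\mathbf{P}$, and $U(L)=U\cap\mathbb{P}^1(L)$.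

\begin{enumerate}
\item[(T1)] $\mathbf{P}$ is compact, Hausdorff and uniquely arcwise connected. A connected subset contains the segment $[x,y]$ between any two of its points. Three points have a \emph{median}, the unique point common to the three segments joining them.
\item[(T2)] The components of $\mathbf{P}\setminus\{y\}$ are open; they are the \emph{directions} at $y$. Two points $x,x'\neq y$ lie in the same direction if and only if $y\notin[x,x']$. The complement of a direction is connected. Points of type I and IV have one direction, points of type III two, points of type II infinitely many. The directions at $\zeta(c,s)$ are $\{|z-c|>s\}$ and the sets $\{|z-c'|<s\}$ with $c'\in L$, $|c'-c|\le s$.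
\end{enumerate}

An \emph{open disc} is a direction $D$ at a point $y$ of type II or III; its boundary is $\{y\}$, and we write $y=\partial D$. In a suitable coordinate $D=\{|z|<s\}$. A point of type IV lies in a decreasing sequence of open discs with no common point of type I. For $y\ne y'$ of type II or III, the \emph{open annulus between them} is the component of $\mathbf{P}\setminus\{y,y'\}$ containing the open segment $(y,y')$; in a suitable coordinate it is $\{s_1<|z|<s_2\}$. If $S$ is a finite set of points of type II or III, a component $W$ of $\mathbf{P}\setminus S$ is open, has $\partial W\subseteq S$, and is the intersection of the directions containing it at its boundary points. So in a suitable coordinate $W$ is an open disc minus finitely many disjoint closed discs $\{|z-c_i|\le s_i\}$ contained in it, and $W$ is an open disc exactly when it has one boundary point.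

\begin{enumerate}
\item[(T3)] $\varphi$ extends to a continuous, open, surjective map $\mathbf{P}\to\mathbf{P}$ with finite fibers, which preserves types. There are \emph{local degrees} $\deg_y\varphi\ge1$, equal to $e_y$ at points of type I, with $\sum_{\varphi(y)=x}\deg_y\varphi=d$. If $U$ is a small connected open neighborhood of $x$, then $\varphi^{-1}(U)$ is a disjoint union of connected neighborhoods $U_y$ of the points $y\in\varphi^{-1}(x)$, and each point of $U$ has $\deg_y\varphi$ preimages in $U_y$, counted with local degree.
\item[(T4)] $\varphi$ has good reduction in the coordinate $z$ if and only if $\varphi^{-1}(\zeta_1)=\{\zeta_1\}$. The group $\mathrm{PGL}_2(L)$ acts transitively on points of type II.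
\end{enumerate}

We shall use three times the following observation, valid for any surjective self-map whose local degrees add up to $d$ on each fiber.
\begin{equation}\label{eq:finite}
\begin{array}{l}
\text{If $T$ is finite and $\varphi^{-1}(T)\subseteq T$, then $\varphi$ permutes $T$}\\
\text{and has local degree $d$ at each point of $T$.}
\end{array}
\end{equation}
Indeed $|\varphi^{-1}(T)|\ge|T|$ by surjectivity, so $\varphi^{-1}(T)=T$, the surjection $T\to T$ is a bijection, and each point of $T$ has a single preimage.

\subsection{Analytic functions on annuli}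

An analytic function on $U=\{s_1<|z|<s_2\}$ is a Laurent series $g=\sum g_jz^j$ over $L$ with $|g_j|s^j\to0$ as $j\to\pm\infty$ for every $s\in(s_1,s_2)$; on a disc, a power series. The coefficients are determined by the values of $g$ on the $L$-points of any concentric subannulus or circle (the \emph{identity theorem}). The norm $|g|_s=\max|g_j|s^j=|g(\zeta_s)|$ is multiplicative, and $|g(x)|\le|g|_s$ when $|z(x)|=s$. The Laurent series with $|g_j|s^j\to0$ for one given $s$ form a Banach algebra under $|\cdot|_s$. If $|g|_1\le1$, reducing coefficients gives $\tilde g\in k[z,z^{-1}]$; this is a ring homomorphism, and $g(x)$ reduces to $\tilde g(\tilde x)$ for $x\in L$ with $|x|=1$. For $s\in|L^\times|$ the number of zeros of $g\neq0$ on the circle $|z|=s$, with multiplicity, is $j_+-j_-$, where $j_\pm$ are the largest and smallest indices at which $|g|_s$ is attained. By Hensel's lemma a simple root in $k^\times$ of $\tilde g$ is the reduction of a zero of $g$.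

For an integer $j$, the symbol $|j|$ always means the ordinary absolute value; an integer that is nonzero in $k$ is a unit of $\mathcal{O}_L$.

\begin{lemma}\label{lem:ann}
Let $U=\{s_1<|z|<s_2\}$ with $0<s_1<s_2<\infty$.
\begin{enumerate}
\item[(a)] An analytic function $g$ without zeros on $U$ has the form $cz^n(1+\varepsilon)$ with $|\varepsilon|_s<1$ for all $s\in(s_1,s_2)$, where $c$ is the coefficient of $z^n$. Then $|g|=|c|\,|z|^n$ on $U$.
\item[(b)] If $n\ne0$, each $w\in L$ with $|w|=|c|s^n$, $s\in(s_1,s_2)$, has exactly $|n|$ preimages in $U$ with multiplicity. If moreover $g$ is rational, it maps $\zeta_s$ to $\zeta_{|c|s^n}$ for $s_1\le s\le s_2$.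
\item[(c)] If $n\neq0$ in $k$, then $dg/g=n(1+\eta)\,dz/z$ with $|\eta|_s<1$ for all $s$.
\item[(d)] If $g$ is rational, the number of its zeros minus the number of its poles in $\{|z|\le s_1\}$ is $n$.
\item[(e)] Let $g_1,g_2,\dots$ be analytic on $U$ with $|g_i|_s\le1$ for all $i,s$. If $|g_i|_{s_0}\to0$ for one $s_0$, then $|g_i|_s\to0$ for every $s$.
\item[(f)] Let $g$ be analytic on $\{|z|<s\}$ and suppose that it takes each value in $\{|w|<s'\}$ exactly once with multiplicity, and no other value. Then $|g(x)-g(x')|=(s'/s)\,|x-x'|$ and $|g'(x)|=s'/s$ for $x,x'\in L$ in the disc.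
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Two terms of $g$ can tie for the maximum only at radii $s\in|L^\times|$, by divisibility, and a tie produces a zero. So at each $s$ one term dominates strictly, and by continuity in $s$ it is always the same term.

(b) All solutions of $g=w$ lie on the circle $|z|=s$, where the dominant indices of $g-w$ are $n$ and $0$. If $s\notin|L^\times|$, then $s'=|c|s^n\notin|L^\times|$, and $\zeta_{s'}$ is the only point with $|z|=s'$; the other $s$ follow by continuity.

(c) Here $\eta=z\varepsilon'/\bigl(n(1+\varepsilon)\bigr)$, and $|z\varepsilon'|_s=\max|j\varepsilon_j|s^j\le|\varepsilon|_s$.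

(d) Factor $g$ and write $z-\alpha=z(1-\alpha/z)$ for $|\alpha|\le s_1$ and $z-\alpha=-\alpha(1-z/\alpha)$ for $|\alpha|\ge s_2$.

(e) The function $\log s\mapsto\log|g_i|_s$ is a supremum of affine functions, hence convex. If $s=s_0^{1-\theta}s_*^{\theta}$ with $s_*\in(s_1,s_2)$ and $0\le\theta<1$, then $|g_i|_s\le|g_i|_{s_0}^{1-\theta}$.

(f) Write $g=g_0+z(g_1+g_2z+\cdots)$. The bracket has no zero in the disc, so $|g_j|\sigma^{j-1}<|g_1|$ for $j\ge2$ and $\sigma<s$. Hence $|g(x)-g(x')|=|g_1|\,|x-x'|$ and $|g'(x)|=|g_1|$, and $|g_1|=s'/s$ because the image is the disc of radius $s'$.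
\end{proof}

\subsection{Preimages of discs and annuli}

\begin{lemma}\label{lem:comp}
Let $S$ be a finite nonempty set of points of type II or III and $D$ a component of $\mathbf{P}\setminus S$.
\begin{enumerate}
\item[(a)] The components of $\varphi^{-1}(D)$ are finitely many components $W$ of $\mathbf{P}\setminus\varphi^{-1}(S)$. For each, $\varphi(W)=D$, $\varphi(\partial W)=\partial D$, and all points of $D$ have the same number of preimages in $W$ counted with local degree, the \emph{degree} of $W$ over $D$. The degrees add up to $d$.
\item[(b)] If $\varphi(y)\in\overline D$, then $y\in\overline W$ for one of these $W$.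
\item[(c)] A connected open set $W'\ne\emptyset$ with $\varphi(W')\subseteq D$ and $\varphi(\partial W')\subseteq\partial D$ is one of these $W$.
\item[(d)] If $D=\{\rho_1<|y|<\rho_2\}$ and $W=\{s_1<|z|<s_2\}$ has degree $e$ over $D$, then $y\circ\varphi=cz^{\pm e}(1+\varepsilon)$ as in Lemma~\ref{lem:ann}(a), and $\log(\rho_2/\rho_1)=e\log(s_2/s_1)$.
\end{enumerate}
The same holds for every iterate of $\varphi$.
\end{lemma}

\begin{proof}
(a) Let $W$ be a component of $\mathbf{P}\setminus\varphi^{-1}(S)$ meeting $\varphi^{-1}(D)$. Its image is connected and avoids $S$, so $\varphi(W)\subseteq D$. The image is open, and it is closed in $D$: as $\overline W\subseteq W\cup\varphi^{-1}(S)$, we have $\varphi(W)=\varphi(\overline W)\cap D$ with $\varphi(\overline W)$ compact. So $\varphi(W)=D$ and $\varphi(\overline W)=\overline D$, and since $\varphi(\partial W)\subseteq S$ this gives $\varphi(\partial W)=\partial D$. In (T3), for $U\subseteq D$, each $U_y$ lies in the same $W$ as $y$; so the number of preimages in $W$ is locally constant on $D$, hence constant.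

(b) If a neighborhood $U$ of $y$ missed $\varphi^{-1}(D)$, the open set $\varphi(U)\ni\varphi(y)$ would miss $D$. So $y$ lies in the closure of the finite union of the $W$.

(c) $W'$ is open and closed in $\varphi^{-1}(D)$.

(d) The function $y\circ\varphi$ has no zero or pole on $W$. Its exponent $n$ is nonzero because $W\to D$ is onto, and $|n|=e$ by Lemma~\ref{lem:ann}(b).
\end{proof}

The number $\log(s_2/s_1)$ is the \emph{modulus} of the annulus; by (d) for a change of coordinate it is intrinsic. The next lemma is the first use of tameness. Without it a disc can cover a disc with degree $p$ and no critical point, as $z^p+cz$ does.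

\begin{lemma}[Riemann--Hurwitz for discs]\label{lem:RH}
Let $D$ be an open disc and $W$ a component of $\varphi^{-1}(D)$ of degree $e$ with $b$ boundary points. Then $W$ contains exactly $e+b-2$ critical points with multiplicity. In particular, if $D$ contains no critical value, then $\varphi^{-1}(D)$ consists of $d$ open discs, each of degree $1$ over $D$.
\end{lemma}

\begin{proof}
Choose coordinates with $D=\{|y|<\rho\}$ and $W=\{|x|<s_1\}\setminus\bigcup_{i=2}^b\{|x-c_i|\le s_i\}$, and let $g=y\circ\varphi$, a rational function of $x$ without poles in $W$. On thin annuli $\{s_1'<|x|<s_1\}$ and $\{s_i<|x-c_i|<s_i'\}$ inside $W$ it has no zeros, so it has the form $a_1x^{e_1}(1+\varepsilon_1)$, respectively $a_i(x-c_i)^{-e_i}(1+\varepsilon_i)$. Since $|g|<\rho$ on $W$ and $|g|=\rho$ at the boundary points, all $e_i>0$. The part of $W$ outside the thin annuli is compact, so $|g|\le\rho'<\rho$ there. Hence for $|w|$ close to $\rho$ all preimages of $w$ in $W$ lie in the thin annuli, $e_i$ of them in the $i$-th, and $\sum e_i=e\le d$. So $e_i\ne0$ in $k$, and by Lemma~\ref{lem:ann}(c) the dominant terms of $dg/dx$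 on the annuli have exponents $e_1-1$ and $-e_i-1$. By Lemma~\ref{lem:ann}(d), the number of zeros minus poles of $dg/dx$ is $e_1-1$ in $\{|x|<s_1\}$ and $-e_i-1$ in the $i$-th hole. So $dg/dx$ has $(e_1-1)+\sum_{i\ge2}(e_i+1)=e+b-2$ zeros in $W$, and by tameness it vanishes to order $e_x-1$ at $x$. If $W$ has no critical point, then $e=b=1$.
\end{proof}

\subsection{The equilibrium measure}

For a Radon measure $\mu$ on $\mathbf{P}$, the pullback $\varphi^*\mu$ gives to an open set or a point $U$ the mass $\int\sum_{y\in U,\ \varphi(y)=x}\deg_y\varphi\;d\mu(x)$. Thus $d^{-n}(\varphi^n)^*\delta_x$ is the probability measure on $\varphi^{-n}(x)$ weighted by local degrees.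

\begin{theorem}[Favre--Rivera-Letelier \cite{FRL}]\label{thm:FRL}
There is a probability measure $\mu$ on $\mathbf{P}$ with $\varphi^*\mu=d\,\mu$ such that $d^{-n}(\varphi^n)^*\delta_x\to\mu$ weakly for every $x\in\mathbf{H}$ with infinite backward orbit.
\end{theorem}

Weak convergence $\mu_n\to\mu$ is used only through the inequality $\liminf\mu_n(U)\ge\mu(U)$ for open $U$. Let $J$ be the support of $\mu$, a compact set of full measure; an open set has positive mass exactly when it meets $J$. From $\varphi^*\mu=d\,\mu$ we read off:
\begin{enumerate}
\item[(M1)] $\mu(\{\varphi(y)\})=(d/\deg_y\varphi)\,\mu(\{y\})$.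
\item[(M2)] If $W$ is a component of $\varphi^{-n}(D)$ of degree $e$ over $D$, then $\mu(W)=e\,d^{-n}\mu(D)$.
\item[(M3)] $\varphi^{-1}(J)=J$.
\end{enumerate}
For (M3): if $\varphi(y)\in J$ and $U\ni y$ is open, then $d\,\mu(U)=\varphi^*\mu(U)\ge\mu(\varphi(U))>0$; if $y\in J$ and $U'\ni\varphi(y)$ is open, then $d\,\mu(U')=\varphi^*\mu(\varphi^{-1}U')=d\,\mu(\varphi^{-1}U')>0$.

\section{The support of the measure lies in a segment}\label{sec:segment}

\subsection{Bad reduction spreads the measure}

If $\varphi$ had good reduction, the Dirac mass at the Gauss point would satisfy $\varphi^*\mu=d\,\mu$, by (T4). Hypothesis (H2) enters the proof by excluding this, and the next two lemmas exclude all other atoms.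

\begin{lemma}\label{lem:cycle}
There is no cycle $y_0,\dots,y_{q-1}$ of $q\ge1$ distinct points of $\mathbf{H}$, with $\varphi(y_i)=y_{i+1}$ (indices modulo $q$), such that $\varphi^{-1}(y_{i+1})=\{y_i\}$ for all $i$.
\end{lemma}

\begin{proof}
The points of a cycle have the same type.

\emph{Type IV.} Some open disc $D\ni y_1$ avoids the finitely many critical values, which have type I. By Lemma~\ref{lem:RH}, $y_1$ has $d\ge2$ distinct preimages.

\emph{Type II or III, $q\ge2$.} Let $O_i$ be the open annulus between $y_i$ and $y_{i+1}$. By Lemma~\ref{lem:comp}(a), a component of $\varphi^{-1}(O_{i+1})$ is a component of $\mathbf{P}\setminus\{y_i,y_{i+1}\}$ with two boundary points, so it is $O_i$, and it has degree $d$. By Lemma~\ref{lem:comp}(d) the modulus of $O_{i+1}$ is $d$ times that of $O_i$. Going around the cycle, a positive real number equals $d^q$ times itself.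

\emph{Type III, $q=1$.} Let $y_0=\zeta_s$, $s\notin|L^\times|$. No zero or pole of $z\circ\varphi$ has absolute value $s$, so $z\circ\varphi=cz^n(1+\varepsilon)$ on a thin annulus $U=\{s_1<|z|<s_2\}\ni\zeta_s$, and $|c|s^n=s$. Here $n\neq0$ since $s\notin|L^\times|$. Let $D$ be the annulus with radii $|c|s_1^n$ and $|c|s_2^n$. By Lemma~\ref{lem:ann}(b) and Lemma~\ref{lem:comp}(c), $U$ is a component of $\varphi^{-1}(D)$, and it is the only one because each contains a preimage of $y_0$. So $|n|=d\ge2$, and $s^{1-n}=|c|$ puts $s$ in the divisible group $|L^\times|$.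

\emph{Type II, $q=1$.} By (T4), $\varphi$ has good reduction in a coordinate with Gauss point $y_0$, contrary to (H2).
\end{proof}

\begin{lemma}\label{lem:atoms}
\begin{enumerate}
\item[(a)] Every $x\in\mathbf{H}$ has infinite backward orbit, so Theorem~\ref{thm:FRL} applies to it.
\item[(b)] If $y\in\mathbb{P}^1(L)$ is fixed by $\varphi^q$ with ramification index $\ge2$, then $y\notin J$.
\item[(c)] $\mu$ has no atoms, and $J$ is infinite.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A finite backward orbit $T=\bigcup_{n\ge0}\varphi^{-n}(x)\subset\mathbf{H}$ satisfies $\varphi^{-1}(T)\subseteq T$, so by \eqref{eq:finite} it is a union of cycles forbidden by Lemma~\ref{lem:cycle}.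

(b) In a coordinate with $y=0$, the map $\varphi^q$ is a power series of order $\ge2$ near $0$, so $\varphi^q(D)\subseteq D$ for a small disc $D=\{|z|<s\}$. The point $x=\partial D\in\mathbf{H}$ is not in $D$, so $\varphi^{-qn}(x)\cap D=\emptyset$ for all $n$, and $\mu(D)=0$.

(c) By (M1) the mass does not decrease along the forward orbit of an atom. So the orbit is finite and ends in a cycle of atoms of equal mass, along which all local degrees are $d$. The cycle lies in $J$; it is excluded by Lemma~\ref{lem:cycle} if it lies in $\mathbf{H}$, and by (b) if it has type I.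
\end{proof}

\subsection{Few preimages of a disc are discs}

This is where the absence of repelling points is used. A disc $W$ without critical values of $\varphi^l$ has $d^l$ unramified preimages under $\varphi^l$, and at each further step at most $2d-2$ branches are spoiled. If $W$ is heavy, equidistribution sends some of the surviving branches into $W$, and such a branch is a contraction.

\begin{lemma}\label{lem:heavy}
Let $l\ge1$. An open disc $W$ with $\mu(W)>2d^{1-l}$ contains a critical value of $\varphi^l$.
\end{lemma}

\begin{proof}
Suppose not. Call a component $W'$ of $\varphi^{-m}(W)$ \emph{good} if it is a disc of degree $1$ over $W$, and let $u_m$ be the number of good components. For $m<l$, a critical value $\varphi(c)$ in a component of $\varphi^{-m}(W)$ would give the critical value $\varphi^{m+1}(c)\in W$ of $\varphi^l$. So Lemma~\ref{lem:RH}, applied $l$ times, gives $u_l=d^l$. At most $2d-2$ good components of level $m$ contain a critical value of $\varphi$, so $u_{m+1}\ge d\,(u_m-(2d-2))$, and for $m\ge l$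
\[
d^{-m}u_m\ \ge\ 1-(2d-2)\sum_{i\ge l}d^{-i}\ =\ 1-2d^{1-l}.
\]
Fix $x\in W\cap\mathbf{H}$. The points of $\varphi^{-m}(x)$ have total weight $d^m$. Each good component contains exactly one of them, of weight $1$, so those outside good components have weight at most $2d^{1-l}d^m$. Those in $W$ have weight at least $d^m(\mu(W)-o(1))$. Hence at least $d^m(\mu(W)-2d^{1-l}-o(1))\to\infty$ good components meet $W$. They are disjoint, so at most one contains $\partial W$; the others are connected subsets of $\mathbf{P}\setminus\{\partial W\}$ meeting $W$, hence contained in $W$. For large $m$ at least two are, so some good $W'$ is a proper subset of $W$. In a coordinate with $W=\{|z|<s\}$ we have $W'=\{|z-c|<s'\}$ with $s'<s$. By Lemma~\ref{lem:ann}(f), $\varphi^m:W'(L)\to W(L)$ is a bijection multiplying distances by $s/s'>1$. Its inverse is a contraction of $W(L)$, which is closed in $L$ and hence complete. The fixed point of the contraction is a fixed point of $\varphi^m$ whose multiplier has absolute value $s/s'>1$, contrary to (H1).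
\end{proof}

\begin{lemma}\label{lem:fewdiscs}
If $D$ is an open disc meeting $J$ and $n\ge0$, then at most $2d$ components of $\varphi^{-n}(D)$ are discs.
\end{lemma}

\begin{proof}
Let $c_n$ be their number. By Lemma~\ref{lem:RH}, $c_{n+1}\ge d\,(c_n-(2d-2))$, which is the same as $c_{n+1}-2d\ge d\,(c_n-2d)$. If $c_{n_1}>2d$, then $c_n\ge d^{\,n-n_1}$ for $n\ge n_1$. For large $n$ this exceeds the bound $(2d-2)\cdot2n$ for the number of critical values of $\varphi^{2n}$, so some disc component $W$ of $\varphi^{-n}(D)$ contains none. But $\mu(W)\ge d^{-n}\mu(D)>2d^{1-2n}$ for large $n$, by (M2) and $\mu(D)>0$. This contradicts Lemma~\ref{lem:heavy}.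
\end{proof}

\subsection{No branching}

The preimages of a point span a finite tree, and a tree with many vertices either has many leaves or is nearly a path. If $J$ branched at $y$, every preimage of $y$ would see three pieces of $J$, and at a vertex of valence one or two the spare directions would be discs.

\begin{lemma}\label{lem:three}
No point $y$ has three directions meeting $J$.
\end{lemma}

\begin{proof}
Such a point has type II. Let $D_1,D_2,D_3$ be directions at $y$ meeting $J$, and $Y_n=\varphi^{-n}(y)$. We claim that $|Y_n|\le6d$. Assume $|Y_n|\ge2$, and for $y'\in Y_n$ let $\operatorname{val}(y')\ge1$ be the number of directions at $y'$ containing points of $Y_n$; it is the valence of $y'$ in the finite tree spanned by $Y_n$.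

By Lemma~\ref{lem:comp}(b) for $\varphi^n$, there are components $W_i$ of $\varphi^{-n}(D_i)$, $i=1,2,3$, with $y'\in\partial W_i$. They are distinct components of $\mathbf{P}\setminus Y_n$. They lie in distinct directions at $y'$: for $w_i\in W_i$ the segment $[w_i,y')$ lies in $W_i$, as $W_i\cup\{y'\}$ is connected, and if $w_i,w_j$ were in the same direction, the median of $w_i,w_j,y'$ would differ from $y'$ and lie in $W_i\cap W_j$. A direction at $y'$ without points of $Y_n$ is itself a component of $\mathbf{P}\setminus Y_n$, so if it contains $W_i$ it equals $W_i$. Hence at least $3-\operatorname{val}(y')$ of the $W_i$ are discs with boundary $y'$. Let $\nu_1,\nu_2$ be the numbers of points of $Y_n$ of valence $1$ and $2$. Lemma~\ref{lem:fewdiscs} for the three $D_i$ gives $2\nu_1+\nu_2\le6d$. The leaves of the tree are the $\nu_1$ points of valence $1$, and a finite tree has fewer points of valence $\ge3$ than leaves. So $|Y_n|\le2\nu_1+\nu_2\le6d$.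

Since $J$ is infinite, choose $6d+1$ points of $J$ with disjoint open neighborhoods. Each has positive $\mu$-mass, so for large $n$ each meets $Y_n$. This contradicts the claim.
\end{proof}

\begin{lemma}\label{lem:segment}
There are points $a\ne b$ of $J$, of type II or III, with $J\subseteq[a,b]$.
\end{lemma}

\begin{proof}
Of three distinct points of $J$ one lies between the other two, for otherwise their median has three directions meeting $J$. Fix $x\ne y$ in $J$ and $o\in(x,y)$, and let $U_x\ne U_y$ be the directions at $o$ containing $x$ and $y$. By Lemma~\ref{lem:three}, $J\subseteq U_x\cup\{o\}\cup U_y$. For $u\neq o$ let $C_u=\{\zeta:u\in[o,\zeta]\}$; it is the complement of the direction at $u$ containing $o$, hence closed, and $u\in C_u$. If $u\neq u'$ lie in $J\cap U_x$, then $y\notin[u,u']\subseteq U_x$, so, up to exchanging them, $u\in[u',y]\cap U_x\subseteq[o,u']$, and then $C_{u'}\subseteq C_u$. The nonempty compact sets $J\cap C_u$, $u\in J\cap U_x$, are thus totally ordered by inclusion, and have a common point $a$. Then $J\cap U_x\subseteq[o,a]$ and $a\in U_x$. The same argument in $U_y$ gives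 $b$, and $J\subseteq[a,o]\cup[o,b]=[a,b]$.

Suppose $a$ has type IV. Choose an open disc $U\ni a$ without critical values of $\varphi^2$. By Lemma~\ref{lem:RH}, $\varphi^{-2}(U)$ consists of $d^2\ge4$ disjoint discs, each containing a point of $\varphi^{-2}(a)\subseteq J\subseteq[a,b]$. The complement of a disc is connected, so a disc meeting $[a,b]$ contains $a$ or $b$. At most two disjoint discs can do so, a contradiction. The same holds for $b$.

Let $T$ be the set of points of type I among $a,b$. Interior points of a segment have at least two directions, so $T$ is the set of all type I points of $J$, and $\varphi^{-1}(T)\subseteq T$ by (M3). By \eqref{eq:finite} each point of $T$ is fixed by $\varphi^2$ and totally ramified, which Lemma~\ref{lem:atoms}(b) forbids. So $T=\emptyset$.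
\end{proof}

\subsection{The annulus and its preimage}\label{sub:annulus}

Let $A$ be the open annulus between $a$ and $b$. Its complement is a disjoint union of two connected closed sets $\Delta_a\ni a$ and $\Delta_b\ni b$, each containing an open disc. The algebraic closure of $\widehat K$ is dense in $L$, so we can choose a coordinate $z$, \emph{defined over a finite extension of $\widehat K$}, with $0\in\Delta_a$ and $\infty\in\Delta_b$. (This rationality is needed for a convergence argument in Section~\ref{sec:form}.) Then
\[
\Delta_a=\{|z|\le\rho_-\},\qquad A=\{\rho_-<|z|<\rho_+\},\qquad\Delta_b=\{|z|\ge\rho_+\},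
\]
and $[a,b]=\{\zeta_s:\rho_-\le s\le\rho_+\}$. Let $I=(\log\rho_-,\log\rho_+)$, of length $\ell\in(0,\infty)$. \emph{Concentric} refers to $z$; \emph{left} and \emph{right} refer to the order from $a$ to $b$.

\begin{proposition}\label{prop:chain}
We have $\varphi^{-1}(A)=A_1\sqcup\dots\sqcup A_r$ with $r\ge2$, where the $A_i\subset A$ are open concentric annuli, numbered from left to right, and $f_i=\varphi|_{A_i}:A_i\to A$ has the form
\[
z\circ f_i=c_iz^{n_i}(1+\varepsilon_i),\qquad|\varepsilon_i|_s<1,\qquad n_i=\pm d_i,
\]
with $d_i$ the degree of $A_i$ over $A$. Moreover $d_i\ge2$, $\sum d_i=d$, the signs of $n_i$ and $n_{i+1}$ are opposite, $a$ is the left end of $A_1$ and $b$ the right end of $A_r$.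
\end{proposition}

\begin{proof}
The finite set $S=\varphi^{-1}(\{a,b\})$ lies in $J\subseteq[a,b]$. A component $W$ of $\varphi^{-1}(A)$ is a component of $\mathbf{P}\setminus S$ with $\varphi(\partial W)=\{a,b\}$, so it has two boundary points $y\neq y'$ in $S$, and $(y,y')\subseteq W$. Thus $y,y'$ are consecutive points of $S$ on $[a,b]$. The open annulus between them meets $[a,b]$ in $(y,y')$, so it contains no point of $S$ and equals $W$. It is concentric and contained in $A$. Lemma~\ref{lem:comp}(a),(d) give the form of $f_i$, the sum of the degrees, and the modulus $\ell/d_i$ of $A_i$.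

We have $\varphi(a)\in J\subseteq[a,b]$, and $\varphi(a)\notin A$ because $\varphi^{-1}(A)\subseteq A\not\ni a$. So $a\in S$, and by Lemma~\ref{lem:comp}(b) it is an end of some $A_i$, necessarily the left end of $A_1$. The same argument applies to $b$. If $r=1$, then $A_1=A$ and $\ell=\ell/d$, which is false. So $r\ge2$, and $\sum\ell/d_i\le\ell$ forces $d_i\ge2$.

For $1\le i<r$ let $X_i=\{s_i\le|z|\le s_i'\}\subset A$, where $\zeta_{s_i}$ is the right end of $A_i$ and $\zeta_{s_i'}$ the left end of $A_{i+1}$. This set is connected and disjoint from $\varphi^{-1}(A)$, so it maps into $\Delta_a$ or into $\Delta_b$. Hence $\zeta_{s_i}$ and $\zeta_{s_i'}$ map to the same point of $\{a,b\}$. The right end of $A_i$ maps to $b$ when $n_i>0$ and to $a$ when $n_i<0$; for the left end of $A_{i+1}$ it is the reverse. So the signs alternate.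
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.7]
\draw[gray] (0,0) rectangle (6,6);
\draw[gray,dashed] (0,0) -- (6,6);
\draw[thick] (0,6) -- (1.5,0);
\draw[thick] (2,0) -- (4,6);
\draw[thick] (4.5,6) -- (6,0);
\draw[thick,dotted] (1.5,0) .. controls (1.6,-0.7) and (1.9,-0.7) .. (2,0);
\draw[thick,dotted] (4,6) .. controls (4.1,6.7) and (4.4,6.7) .. (4.5,6);
\node at (0.75,-1.1) {$A_1$};
\node at (1.75,-1.1) {$X_1$};
\node at (3,-1.1) {$A_2$};
\node at (4.25,-1.1) {$X_2$};
\node at (5.25,-1.1) {$A_3$};
\node at (0,-0.4) {$a$};
\node at (6,-0.4) {$b$};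
\node at (-0.4,0) {$a$};
\node at (-0.4,6) {$b$};
\end{tikzpicture}
\caption{The action of $\varphi$ on $\log|z|$ in the annulus $A$ between $a$ and $b$, drawn for three subannuli with exponents $n_1,n_2,n_3=-4,3,-4$. Each $A_i$ is stretched onto $A$ with slope $n_i$. The closed regions $X_1$, $X_2$ between them leave $A$, alternately on the side of $a$ and of $b$. Where the graph crosses the dashed diagonal, a circle is mapped to itself.}
\label{fig:chain}
\end{figure}

Figure~\ref{fig:chain} shows the situation. Since $r\ge2$ and $d_i\ge2$ give $d\ge4$, Theorem~\ref{thm:A} is proved for $d=2$ and $d=3$.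

We record how the rest of $\mathbf{P}$ is mapped. For $\Delta\in\{\Delta_a,\Delta_b\}$ let $\Delta^+=A\cup\Delta$, an open disc whose boundary is the point of $\{a,b\}$ not in $\Delta$. Let $\Delta'$ be the one of $\Delta_a,\Delta_b$ into which $X_1$ maps, and $\Delta''$ the other.

\begin{lemma}\label{lem:onto}
\begin{enumerate}
\item[(a)] If $\varphi(X_i)\subseteq\Delta$, then the open annulus $X_i^+=A_i\cup X_i\cup A_{i+1}\subseteq A$ is a component of $\varphi^{-1}(\Delta^+)$, and $\varphi(X_i)=\Delta$. If $r\ge3$, then $\varphi(X_2)=\Delta''$.
\item[(b)] If $r=2$, then the open discs $\Delta_a\cup A_1$ and $\Delta_b\cup A_2$ are components of $\varphi^{-1}(\Delta''^+)$, and $\varphi(\Delta_a)=\varphi(\Delta_b)=\Delta''$.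
\end{enumerate}
\end{lemma}

\begin{proof}
The two ends of one $A_i$ map to different points of $\{a,b\}$.

(a) The set $X_i^+$ maps into $\Delta^+$. The ends of $A_i$ and $A_{i+1}$ in $X_i$ map into $\Delta$, so the other two ends, which form $\partial X_i^+$, map to $\partial\Delta^+$. By Lemma~\ref{lem:comp}(c), $X_i^+$ is a component of $\varphi^{-1}(\Delta^+)$ and maps onto $\Delta^+$; the points mapping into $\Delta$ are those of $X_i$. The left end of $A_2$ maps into $\Delta'$, so its right end, which lies in $X_2$ when $r\ge3$, maps into $\Delta''$.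

(b) The right end of $A_1$ maps into $\Delta'$, so it maps to $\partial\Delta''^+$, and $\varphi(a)\in\Delta''$. The connected set $\Delta_a\ni a$ is disjoint from $\varphi^{-1}(A)$, so it maps into $\Delta''$. Lemma~\ref{lem:comp}(c) applies to $\Delta_a\cup A_1$. For $\Delta_b\cup A_2$ exchange left and right.
\end{proof}

\section{An invariant 1-form on the annulus}\label{sec:form}

The form $dz/z$ is almost invariant: $f_i^*(dz/z)=n_i(1+\eta_i)\,dz/z$ with $\eta_i$ small. We look for a correction $\omega=h\,dz/z$ with $f_i^*\omega=n_i\omega$ for all $i$. For one branch $f$ this is the equation $(1+\eta)\,(h\circ f)=h$. It has an obstruction at each periodic point: the product of $1+\eta$ along the cycle must be $1$, that is, the multiplier must be exactly that of the monomial. Hypothesis (H1) says that these obstructions vanish. We first solve the equation for one branch at a time, and then show that the solutions agree.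

\subsection{Words and Kummer coordinates}

For a word $u=u_1\cdots u_l$ in the letters $1,\dots,r$ let $A_u$ be the set of $x$ with $\varphi^{j-1}(x)\in A_{u_j}$ for $1\le j\le l$, and $f_u=\varphi^l|_{A_u}:A_u\to A$. Then $A_{uv}=f_u^{-1}(A_v)$ and $f_{uv}=f_v\circ f_u$. Each $f_i$ acts on $\log|z|$ by an affine bijection of slope $n_i$ onto $I$. By induction $A_u$ is a concentric open annulus, and $f_u$ acts on $\log|z|$ by an affine bijection $\lambda_u:I_u\to I$ of slope $n_u=\prod n_{u_j}$, where $I_u$ is the interval of $A_u$, of length $\ell/d_u$ with $d_u=|n_u|\geq2$. Since $d_i\le d$, the integer $n_u$ is nonzero in $k$. By Lemma~\ref{lem:ann}(a),(c),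
\[
z\circ f_u=c_uz^{n_u}(1+\varepsilon_u),\qquad f_u^*\frac{dz}{z}=n_u(1+\eta_u)\frac{dz}{z},\qquad|\varepsilon_u|_s,\ |\eta_u|_s<1,
\]
and $\lambda_u(x)=\log|c_u|+n_ux$. For a concentric open annulus $U\subseteq A_u$ with interval $I_U$, let $f_u(U)$ be the concentric annulus with interval $\lambda_u(I_U)$.

\begin{lemma}[Descent]\label{lem:descent}
There is an analytic function $\xi=z(1+\varepsilon')$ on $A_u$ with $|\varepsilon'|_s<1$ and $z\circ f_u=c_u\xi^{n_u}$. Let $U'\subseteq U\subseteq A_u$ be concentric open annuli.
\begin{enumerate}
\item[(a)] Every analytic $g$ on $U$ has a unique expansion $\sum g_j^*\xi^j$ with $\sum g_j^*z^j$ analytic on $U$, and $|g|_s=\max|g_j^*|s^j$.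
\item[(b)] If $G$ is analytic on $f_u(U)$, then $|G\circ f_u|_s=|G|_{s'}$ with $\log s'=\lambda_u(\log s)$, and only exponents divisible by $d_u$ occur in the $\xi$-expansion of $G\circ f_u$.
\item[(c)] If $g$ is analytic on $U$ and $g=G'\circ f_u$ on $U'$ with $G'$ analytic on $f_u(U')$, then $G'$ extends to an analytic function $G$ on $f_u(U)$ with $g=G\circ f_u$.
\end{enumerate}
\end{lemma}

\begin{proof}
As $n_u$ is nonzero in $k$, the binomial coefficients $\binom{1/n_u}{j}$ are defined in the prime field of $k$, so $1+\varepsilon'=(1+\varepsilon_u)^{1/n_u}$ is analytic with $|\varepsilon'|_s<1$.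

(a) From $|\xi^j-z^j|_s\le|\varepsilon'|_s\,s^j$ we get $|g(\xi)-g|_s\le|\varepsilon'|_s|g|_s$. So on the Banach algebra of a closed concentric subannulus with radii $\sigma_1\le\sigma_2$, normed by $\max(|\cdot|_{\sigma_1},|\cdot|_{\sigma_2})$, the substitution $g\mapsto g(\xi)$ is the identity plus an operator of norm $<1$. It is therefore bijective, and it preserves each $|\cdot|_s$. By uniqueness the inverses on an exhausting sequence of subannuli agree.

(b) $G\circ f_u=\sum G_jc_u^j\xi^{n_uj}$, and $|G_jc_u^j|s^{n_uj}=|G_j|s'^j$.

(c) The $\xi$-expansion of $g$ is the same on $U$ and on $U'$, so $g=\sum G'_jc_u^j\xi^{n_uj}$ on $U$, and the identity in (b) shows that $\sum G'_jz^j$ converges on $f_u(U)$.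
\end{proof}

Call $u$ \emph{admissible} if
\begin{enumerate}
\item[(i)] the fixed point of $\lambda_u$ lies in the open interval $I_u$, and
\item[(ii)] $n_u\ne1$ in $k$.
\end{enumerate}
The affine map $\lambda_u$ has a unique fixed point in $\mathbb{R}$, and it lies in $\overline{I_u}$, because $\lambda_u^{-1}$ is a contraction of $\overline I$ into $\overline{I_u}\subseteq\overline I$. Condition (i) provides a circle preserved by $f_u$ with room on both sides, and (ii) provides enough periodic points on it. In Section~\ref{sec:model} the letter $1$ is admissible and the letter $2$ violates (i).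

\subsection{The cohomological equation for a monomial}

The reduction of $f_u$ on its invariant circle is a monomial. The following Liv\v{s}ic-type lemma says that for $z\mapsto z^M$ periodic points are the only obstruction to being a coboundary.

\begin{lemma}\label{lem:livsic}
Let $M$ be an integer with $N=|M|\ge2$ and $M\ne0,1$ in $k$. Call $n\ge1$ \emph{regular} if $n\ne0$ and $M^n\ne1$ in $k$. Let $\phi=\sum\phi_jz^j\in k[z,z^{-1}]$ satisfy
\[
\sum_{i=0}^{n-1}\phi\bigl(y^{M^i}\bigr)=0\qquad\text{for all regular $n$ and all $y\in k^\times$ with $y^{M^n-1}=1$.}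
\]
Then $\phi=g-g(z^M)$, where $g_0=0$ and $g_j=-\sum_{c\ge1}\phi_{jM^c}$ for $j\ne0$.
\end{lemma}

\begin{proof}
There are arbitrarily large regular $n$: all $n\equiv1\pmod{p(p-1)}$ in characteristic $p$, since then $M^n=M$ in $k$, and all $n$ in characteristic $0$. Choose $H\ge1$ with $\phi_j=0$ for $|j|>H$, and a regular $n$ such that $q=|M^n-1|$ satisfies $q>H(1+N^{n/2})$ and $N^n>H$. As $q\neq0$ in $k$, the $q$-th roots of unity form a cyclic group of order $q$, whose characters $y\mapsto y^c$, $c\in\mathbb{Z}/q$, are linearly independent. So for every class $c$,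
\begin{equation}\label{eq:class}
\sum\phi_j=0,\quad\text{summed over pairs $(j,i)$ with $|j|\le H$, $0\le i<n$, $jM^i\equiv c\pmod q$.}
\end{equation}
Note that $M^n\equiv1\pmod q$. For $c=0$ the congruence forces $q\mid j$, so $j=0$, and \eqref{eq:class} reads $n\phi_0=0$. Hence $\phi_0=0$.

Let $c=j_0$ with $0<|j_0|\le H$ and $M\nmid j_0$, and let $jM^i\equiv j_0$. If $i\le n/2$, then $|jM^i-j_0|<q$, so $jM^i=j_0$, which forces $i=0$ and $j=j_0$. If $i>n/2$, multiply by $M^{n-i}$: then $j\equiv j_0M^{n-i}$ with $n-i<n/2$, so $j=j_0M^{n-i}$. Conversely $(j_0,0)$ and all pairs $(j_0M^{c},n-c)$ with $1\le c<n$ and $|j_0M^c|\le H$ satisfy the congruence. Since $\phi_{j_0M^c}=0$ when $|j_0M^c|>H$, in particular when $c\ge n$, we obtain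
\begin{equation}\label{eq:chains}
\sum_{c\ge0}\phi_{j_0M^c}=0\qquad(j_0\ne0,\ M\nmid j_0),
\end{equation}
which is trivially true also for $|j_0|>H$.

The coefficient of $z^j$ in $\phi+g(z^M)-g$ is $\phi_0=0$ for $j=0$. For $j\neq0$, $M\nmid j$, it is $\phi_j-g_j$, which vanishes by \eqref{eq:chains}. For $j\ne0$, $M\mid j$, it is $\phi_j+g_{j/M}-g_j=\phi_j-\sum_{c\ge0}\phi_{jM^c}+\sum_{c\ge1}\phi_{jM^c}=0$.
\end{proof}

\subsection{One branch}

\begin{proposition}\label{prop:onebranch}
For $u$ admissible there is an analytic function $h$ on $A$, with $|h-1|_s<1$ for all $s\in(\rho_-,\rho_+)$, such that $\omega_u=h\,dz/z$ satisfies $f_u^*\omega_u=n_u\omega_u$ on $A_u$.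
\end{proposition}

The idea is to apply Lemma~\ref{lem:livsic} to the leading term of the error, correct, and repeat. Two points need care. The errors must tend to $0$, and not merely decrease; this is why we work over a discretely valued field. And the limit must converge on an annulus and not only on the invariant circle, from which the equation could not propagate it. The formula for $g_j$ gives the needed gain: it moves a coefficient from exponent $jM^c$ to the smaller exponent $j$.

\begin{proof}
Write $f=f_u$, $M=n_u$, $N=d_u$, $\eta=\eta_u$. We must solve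
\begin{equation}\label{eq:cohom}
(1+\eta)\,(h\circ f)=h\qquad\text{on }A_u .
\end{equation}

\emph{Normalization.} The rational function $z\circ\varphi^{l}$, $l$ the length of $u$, splits into linear factors over a finite extension $F$ of $\widehat K$. Expanding the factors as in Lemma~\ref{lem:ann}(d) shows that the Laurent coefficients of $z\circ f$ lie in $F$. Enlarge $F$ to contain $\gamma$ with $\gamma^{M-1}=c_u^{-1}$ and replace $z$ by $z/\gamma$; this does not change $dz/z$. Now $z\circ f=z^M(1+\varepsilon)$, $\lambda_u(x)=Mx$, and by (i) the circle $Y=\{|z|=1\}$ lies in $A_u$. It is mapped to itself, and $f$ reduces to $z^M$ on it. The field $F$ is complete and discretely valued with residue field $k$. All series below have coefficients in $F$ until the last step. Choose $R>1$ with $\{R^{-1}\le|z|\le R\}\subset A_u$; then $\{R^{-N}\le|z|\le R^N\}\subset A$. Put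
\[
\|g\|=\max(|g|_R,|g|_{R^{-1}})=\max|g_j|R^{|j|},\qquad\|g\|_N=\max(|g|_{R^N},|g|_{R^{-N}})=\max|g_j|R^{N|j|}.
\]
These norms are submultiplicative, $|\cdot|_1\le\|\cdot\|\le\|\cdot\|_N$, and $\|g\circ f\|=\|g\|_N$ by Lemma~\ref{lem:descent}(b). Let $\sigma=\|\eta\|<1$.

\emph{Periodic points.} Let $n$ be regular and $y\in k^\times$ with $y^{M^n-1}=1$. On $Y$ the function $z^{-1}(z\circ f^n)-1$ reduces to $z^{M^n-1}-1$, whose roots are simple. By Hensel's lemma there is $x\in Y(L)$ with $\tilde x=y$ and $f^n(x)=x$. Its multiplier is $M^n\prod_{i<n}(1+\eta(f^ix))$, which reduces to $M^n$. By (H1) it lies in $k$, so it equals its reduction. As $M^n\neq0$ in $k$,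
\begin{equation}\label{eq:prod}
\prod_{i<n}\bigl(1+\eta(f^ix)\bigr)=1 .
\end{equation}

\emph{One improvement.} For a Laurent polynomial $h$ with $\|h-1\|_N\le\sigma$ define the error $\eta_h$ by $1+\eta_h=(1+\eta)(h\circ f)/h$. Then $\|\eta_h\|\le\sigma$. Suppose $\delta=|\eta_h|_1>0$. We construct a Laurent polynomial $h^+$ with $\|h^+-1\|_N\le\sigma$, $|h^+-h|_1\le\delta$ and $|\eta_{h^+}|_1<\delta$.

Let $\alpha\in F$ be a coefficient of $\eta_h$ with $|\alpha|=\delta$, and $\phi\in k[z,z^{-1}]$ the reduction of $\alpha^{-1}\eta_h$. Multiplying \eqref{eq:prod} by the telescoping product $h(f^nx)/h(x)=1$ gives $\prod_{i<n}(1+\eta_h(f^ix))=1$. Expanding, $|\sum_{i<n}\eta_h(f^ix)|\le\delta^2<\delta$. Dividing by $\alpha$ and reducing, $\sum_{i<n}\phi(y^{M^i})=0$. So $\phi=g-g(z^M)$ with $g$ as in Lemma~\ref{lem:livsic}. Lift $g$ using the coefficients of $\eta_h$ itself: put $G_0=0$ and, for $j\neq0$,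
\[
G_j=-\sum(\eta_h)_{jM^c},\qquad\text{summed over the $c\ge1$ with $\phi_{jM^c}\ne0$.}
\]
Then $G=\sum G_jz^j$ is a Laurent polynomial, $|G|_1\le\delta$, and $\alpha^{-1}G$ reduces to $g$. From $|(\eta_h)_i|\le\sigma R^{-|i|}$ we get $|G_j|R^{N|j|}\le\max_{c\ge1}\sigma R^{N|j|-N^c|j|}\le\sigma$, so $\|G\|_N\le\sigma$. Put $h^+=h(1+G)$. The first two properties hold, and $1+\eta_{h^+}=(1+\eta_h)(1+G\circ f)/(1+G)$, so
\[
\bigl|\eta_{h^+}-(\eta_h+G\circ f-G)\bigr|_1\le\delta^2 .
\]
Hence $\alpha^{-1}\eta_{h^+}$ reduces to $\phi+g(z^M)-g=0$, that is, $|\eta_{h^+}|_1<\delta$.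

\emph{The limit.} Let $h_0=1$ and $h_{i+1}=h_i^+$, or $h_{i+1}=h_i$ once the error vanishes. The numbers $|\eta_{h_i}|_1$ lie in $|F|$ and decrease strictly until they vanish, so they tend to $0$. Hence $h_i\to h$ in $|\cdot|_1$, and coefficientwise the bound $\|h_i-1\|_N\le\sigma$ passes to the limit. So $h$ is analytic on $\{R^{-N}<|z|<R^N\}$ with $|h-1|_s\le\sigma$. Composition with $f$ preserves $|\cdot|_1$, so $(1+\eta)(h_i\circ f)=(1+\eta_{h_i})h_i$ gives \eqref{eq:cohom} on $Y$, and by the identity theorem on $\{R^{-1}<|z|<R\}$.

\emph{Extension to $A$.} Let $U_i=A\cap\{R^{-N^{i}}<|z|<R^{N^{i}}\}$ for $i\ge0$. As $\lambda_u$ is multiplication by $M$ and maps $I_u$ onto $I$, we have $f(A_u\cap U_i)=U_{i+1}$. Suppose $h$ is analytic on $U_{i+1}$ with $|h-1|_s<1$, and \eqref{eq:cohom} holds on $A_u\cap U_i$; this was just shown for $i=0$. The function $h/(1+\eta)$ is analytic on $A_u\cap U_{i+1}$ and equals $h\circ f$ on $A_u\cap U_i$. By Lemma~\ref{lem:descent}(c), $h$ extends to $U_{i+2}$ with $h\circ f=h/(1+\eta)$ on $A_u\cap U_{i+1}$, and Lemma~\ref{lem:descent}(b) gives $|h-1|_s<1$ on $U_{i+2}$. Since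 $I$ is bounded, $U_i=A$ for large $i$.
\end{proof}

\subsection{All branches}

Different admissible words give a priori different forms. To compare the form of a letter $w$ with another branch $f_i$, we use the words $w^ni$. Their annuli are close to the invariant circle of $w$, and the ratio of the two forms is a pullback under $f_w^n$. A bounded function on $A$ that is such a pullback has a very lacunary expansion, so it is almost constant.

\begin{proposition}\label{prop:form}
There is $\omega=h\,dz/z$ on $A$, with $h$ analytic and $|h-1|_s<1$ for all $s$, such that $f_i^*\omega=n_i\omega$ on $A_i$ for $i=1,\dots,r$.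
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:chain} there is a letter $w$ with $n_w=-d_w$. It is admissible. For (ii): $d_w+1<d_w+2\le d$, so $d_w+1\ne0$ in $k$. For (i): $\lambda_w$ sends the left end of $\overline{I_w}$ to $\log\rho_+$, which is larger, and the right end to $\log\rho_-$, which is smaller, so neither end is fixed. Let $\omega=\omega_w=h\,dz/z$, $M=n_w$, $N=d_w$. Rescale $z$ so that the fixed point of $\lambda_w$ is $0$. Then $\rho_-<1<\rho_+$, the circle $|z|=1$ lies in $A_{w^n}$ for all $n$, composition with $f_w^n=f_{w^n}$ preserves $|\cdot|_1$, and $(f_w^n)^*\omega=M^n\omega$ on $A_{w^n}$. Put $\kappa=\max(\rho_-,\rho_+^{-1})<1$.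

\emph{Lacunarity.} Let $g=\sum g_jz^j$ be analytic on $A$ with $|g|_s\le1$ for all $s$, and suppose $g=G\circ f_w^n$ on $A_{w^n}$ with $G$ analytic on $A$. Then
\begin{equation}\label{eq:lac}
|g-g_0|_1\le\kappa^{N^n}.
\end{equation}
Indeed, letting $s\to\rho_\pm$ in $|g_j|s^j\le1$ gives $|g_j|\le\kappa^{|j|}$. Assume $g\ne g_0$ and let $\alpha$ be a coefficient of $g-g_0$ with $|\alpha|=|g-g_0|_1$. The reduction of $(g-g_0)/\alpha$ is a nonzero Laurent polynomial without constant term. It can also be computed from the expansion in the coordinate $\xi$ of the word $w^n$, since $\xi$ reduces to $z$; by Lemma~\ref{lem:descent}(a),(b) its exponents are multiples of $N^n$. So $|\alpha|=|g_j|$ for some $j$ with $|j|\ge N^n$.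

\emph{Comparison.} Fix a letter $i$ and define $\chi$ on $A_i$ by $f_i^*\omega=n_i\chi\,\omega$; explicitly $\chi=(1+\eta_i)(h\circ f_i)/h$, so $|\chi|_s=1$. We must show $\chi=1$. Let $u=w^ni$. The interval $I_{w^n}\supseteq I_u$ contains $0$ and has length $\ell/N^n$, so $\overline{I_u}\subset I$ for large $n$. The ends of $\overline{I_u}$ map to the ends of $\overline I$, so they are not fixed, and (i) holds. Since $M\ne1$ in $k$, the equation $M^nn_i=1$ cannot hold in $k$ for two consecutive $n$. So $u$ is admissible for infinitely many $n$, and we consider only these.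

Write $\omega_u=h_n\omega$. Then $|h_n-1|_s<1$, so the constant coefficient of $h_n$ is congruent to $1$; dividing $\omega_u$ by it, we may assume that it is $1$. On $A_u$ we have $f_u^*\omega=(f_w^n)^*(n_i\chi\omega)=n_u(\chi\circ f_w^n)\,\omega$, so $f_u^*\omega_u=n_u\omega_u$ becomes
\[
h_n=\bigl(\chi\cdot(h_n\circ f_i)\bigr)\circ f_w^n\qquad\text{on }A_u .
\]
Apply Lemma~\ref{lem:descent}(c) to the word $w^n$, with $U'=A_u$, $U=A_{w^n}$, $f_w^n(U')=A_i$ and $f_w^n(U)=A$. There is $H_n$ analytic on $A$ with
\[
h_n=H_n\circ f_w^n\ \text{ on }A_{w^n},\qquad H_n=\chi\cdot(h_n\circ f_i)\ \text{ on }A_i,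
\]
and $|H_n-1|_s<1$ for all $s$ by Lemma~\ref{lem:descent}(b). By \eqref{eq:lac}, $|H_n-1|_1=|h_n-1|_1\le\kappa^{N^n}\to0$. By Lemma~\ref{lem:ann}(e), $|h_n-1|_s\to0$ and $|H_n-1|_s\to0$ for every $s$. For $s$ a radius of $A_i$ and $\log s'=\lambda_i(\log s)$ we have $|H_n-\chi|_s=|h_n-1|_{s'}\to0$. Hence $|\chi-1|_s=0$.
\end{proof}

\section{A rational quadratic differential}\label{sec:quad}

The form $\omega$ lives on $A$, and we want to continue it over $\Delta_a$ and $\Delta_b$. The tool is Lemma~\ref{lem:onto}: the annulus $X_1^+$, which lies inside $A$, covers the whole disc $\Delta'^+$, so we can push forward. For $\omega$ itself nothing is gained: on $A_i$ we have $\omega=n_i^{-1}f_i^*\omega$, so summing over the $d_1+d_2$ preimages gives $(d_1/n_1+d_2/n_2)\,\omega=0$, because the signs alternate. The square removes the signs. Put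
\[
Q=\omega^2=h^2\,\frac{dz^2}{z^2}\quad\text{on }A,\qquad\text{so that}\qquad\varphi^*Q=d_i^2\,Q\quad\text{on }A_i .
\]

\subsection{Traces}

On an open disc or annulus with coordinate $x$, call a function \emph{meromorphic} if it is the quotient of an analytic function by a nonzero polynomial in $x$.

\begin{lemma}\label{lem:trace}
Let $D=\{|y|<\rho\}$ and let $X$ be a component of $\varphi^{-1}(D)$ of the form $\{s_1<|x|<s_2\}$ or $\{|x|<s_2\}$. For $F$ meromorphic on $X$ there is a meromorphic function $\operatorname{Tr}F$ on $D$ such that, for all but finitely many $y_0\in D(L)$,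
\[
(\operatorname{Tr}F)(y_0)=\sum_{x_0\in X,\ \varphi(x_0)=y_0}e_{x_0}F(x_0).
\]
\end{lemma}

\begin{proof}
Let $g=y\circ\varphi$, a rational function of $x$ without poles in $X$. If $F=F_1/P_1$, choose a polynomial $P\neq0$ vanishing to order $\deg P_1$ at $g(x_0)$ for each root $x_0\in X$ of $P_1$. Then $P(g)F$ is analytic on $X$, and $\operatorname{Tr}F=P^{-1}\operatorname{Tr}(P(g)F)$ will do. So let $F$ be analytic. We treat the annulus; for the disc omit all terms with index $1$.

For a Laurent series $G$ converging in $|\cdot|_s$ let $\operatorname{res}_s(G\,dx/x)$ be its constant coefficient; its absolute value is at most $|G|_s$. As in the proof of Lemma~\ref{lem:RH}, on thin annuli at the two ends of $X$ the function $g$ has no zeros and $|g|$ is a function of $|x|$ increasing to $\rho$ toward the end. Take radii $\sigma_1<\sigma_2$ in these thin annuli and $y_0\in L$ with $|y_0|<\min|g|_{\sigma_i}$. All zeros of $g-y_0$ in $X$ satisfy $\sigma_1<|x_0|<\sigma_2$. We have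
\[
F\,\frac{dg}{g-y_0}=\sum_{x_0}m_{x_0}\,F\,\frac{dx}{x-x_0},
\]
summed over the finite zeros and poles $x_0$ of $g-y_0$, with $m_{x_0}$ the order. If $x_0\notin X$, then $F/(x-x_0)$ is analytic on $X$, and $\operatorname{res}_{\sigma_2}-\operatorname{res}_{\sigma_1}$ vanishes on that term. If $x_0\in X$, then $m_{x_0}=e_{x_0}$ and $(F-F(x_0))/(x-x_0)$ is analytic on $X$, while the geometric series show that $dx/(x-x_0)$ has $\operatorname{res}_{\sigma_2}=1$ and $\operatorname{res}_{\sigma_1}=0$. So the sum in the lemma equals $(\operatorname{res}_{\sigma_2}-\operatorname{res}_{\sigma_1})\bigl(F\,dg/(g-y_0)\bigr)$. Expanding $1/(g-y_0)=\sum_{j\ge0}y_0^jg^{-j-1}$, which converges in $|\cdot|_{\sigma_i}$, this is $\sum_j\tau_jy_0^j$ with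
\[
\tau_j=(\operatorname{res}_{\sigma_2}-\operatorname{res}_{\sigma_1})\bigl(Fg^{-j}\,dg/g\bigr),\qquad|\tau_j|\le\max_i|F|_{\sigma_i}|g|_{\sigma_i}^{-j},
\]
since $dg/g=G\,dx/x$ with $|G|_{\sigma_i}\le1$. The $\tau_j$ do not depend on the choice of $\sigma_i$ in the thin annuli, and $|g|_{\sigma_i}\to\rho$ as $\sigma_i\to s_i$. So $\sum\tau_jy^j$ is analytic on $D$.
\end{proof}

\begin{proposition}\label{prop:Q}
$Q$ is the restriction of a rational quadratic differential on $\mathbb{P}^1_L$, and $\varphi^*Q=d_1^2\,Q$.
\end{proposition}

\begin{proof}
Let $\Delta\in\{\Delta_a,\Delta_b\}$ and let $y=z$ or $1/z$ be the coordinate in which $\Delta^+=\{|y|<\rho\}$. Let $X$ be one of the components of $\varphi^{-1}(\Delta^+)$ in Lemma~\ref{lem:onto}, and suppose that $Q$ is already known to be meromorphic on $X$. With $g=y\circ\varphi$, the function $F=Q/(dg)^2$ is meromorphic on $X$, because $dg$ is a nonzero rational form. On each $A_i\subseteq X$ the relation $\varphi^*Q=d_i^2Q$ reads $F=d_i^{-2}\,(Q/dy^2)\circ\varphi$, and a point of $A(L)$ has $d_i$ preimages in $A_i$. So on $A$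
\begin{equation}\label{eq:trace}
\operatorname{Tr}F=\Bigl(\sum_{A_i\subseteq X}\frac1{d_i}\Bigr)\frac{Q}{dy^2}.
\end{equation}
If the factor is nonzero in $k$, then $Q$ extends meromorphically to $\Delta^+$.

For $\Delta'$ take $X=X_1^+\subseteq A$. The factor is $(d_1+d_2)/(d_1d_2)$, and it is nonzero because $0<d_1+d_2\le d$. This is an essential use of $p>d$. For $\Delta''$, if $r\ge3$ take $X=X_2^+\subseteq A$, with factor $(d_2+d_3)/(d_2d_3)\ne0$. If $r=2$, take $X=\Delta'\cup A_i$ with $i=1$ if $\Delta'=\Delta_a$ and $i=2$ if $\Delta'=\Delta_b$. It is contained in $\Delta'^+$, where $Q$ is now meromorphic, and the factor is $1/d_i$.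

Thus $P_1(z)\,Q/dz^2$ is a power series in $z$ and $P_2(1/z)\,z^4\,Q/dz^2$ is a power series in $1/z$, for nonzero polynomials $P_1,P_2$. The Laurent expansion on $A$ of $P_1(z)\,z^{\deg P_2}P_2(1/z)\,Q/dz^2$ therefore has no negative exponents and finitely many positive ones. So $Q$ is rational. The identity $\varphi^*Q=d_1^2Q$ between rational differentials holds on $A_1$, hence everywhere.
\end{proof}

\subsection{Maps with an invariant quadratic differential}

In the next two lemmas $\Phi$ is a rational map of degree $d$ over any algebraically closed field of characteristic $0$ or $>d$, and $Q\ne0$ is a rational quadratic differential with $\Phi^*Q=cQ$, $c\neq0$. Put $\nu(x)=\operatorname{ord}_xQ+2$, so that $\nu=2$ at ordinary points and $\nu=1$ at simple poles; $\sum_x(\nu(x)-2)=-4$.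

\begin{lemma}\label{lem:nu}
We have $\nu(x)=e_x\,\nu(\Phi(x))$ for all $x$. The finite set $T=\{x:\nu(x)\notin\{1,2\}\}$ satisfies $\Phi^{-1}(T)\subseteq T$, and $\nu=0$ on $T$. If $\nu(x)=1$, then $e_x=1$ and $\nu(\Phi(x))=1$.
\end{lemma}

\begin{proof}
In local parameters $\Phi$ is $t\mapsto t^{e}\cdot(\text{unit})$ with $e=e_x$ nonzero in the field, so its derivative vanishes to order exactly $e-1$ and $\operatorname{ord}_x\Phi^*Q=e\operatorname{ord}_{\Phi(x)}Q+2(e-1)$. This is the first formula. If $\nu(\Phi(x))\le0$ or $\ge3$, the same holds for $\nu(x)$. By \eqref{eq:finite}, $\Phi$ permutes $T$ with $e_x=d$, and going around a cycle of length $q$ gives $\nu=d^q\nu$. The last claim is the factorization of $1$.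
\end{proof}

\begin{lemma}\label{lem:lift}
Suppose $Q$ has no zeros and exactly four poles $\theta_1,\dots,\theta_4\ne\infty$, all simple. Let $\Theta(x)=\prod(x-\theta_i)$, let $E$ be the smooth projective curve $y^2=\Theta(x)$ and $\pi=x:E\to\mathbb{P}^1$. Then $\Theta\circ\Phi=\Theta\,S^2$ for a rational function $S$, and $\psi(x,y)=(\Phi(x),yS(x))$ is a morphism $E\to E$ with $\Phi\pi=\pi\psi$.
\end{lemma}

\begin{proof}
Here $\nu$ takes only the values $1$ and $2$. If $\Phi(x)$ is a pole, then $e_x=\nu(x)$, which is $1$ if $x$ is a pole and $2$ otherwise; and every pole maps to a pole. So the divisor $\Phi^*(\sum\theta_i)-\sum\theta_i$ is divisible by $2$. The divisor of $(\Theta\circ\Phi)/\Theta$ differs from it by $4(\infty-\Phi^*\infty)$. A rational function on $\mathbb{P}^1$ with even divisor over an algebraically closed field is a square. Finally $(yS)^2=\Theta(\Phi(x))$, and a rational map between smooth projective curves is a morphism.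
\end{proof}

\begin{proposition}\label{prop:four}
The differential $Q$ of Proposition~\ref{prop:Q} has no zeros and exactly four poles, all simple: $\theta_1,\theta_2\in\Delta_a$ and $\theta_3,\theta_4\in\Delta_b$. Their cross-ratio
\[
\lambda=\frac{(\theta_1-\theta_2)(\theta_3-\theta_4)}{(\theta_1-\theta_3)(\theta_2-\theta_4)}
\]
satisfies $0<|\lambda|<1$.
\end{proposition}

\begin{proof}
On $A$ we have $Q/dz^2=z^{-2}h^2$ with $|h^2-1|_s<1$. So $\nu=2$ on $A(L)$, Lemma~\ref{lem:ann}(d) gives $\sum_{x\in\Delta_a}(\nu(x)-2)=-2$, and the sum over $\Delta_b$ is $-4-(-2)=-2$.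

A point of $T$ in $\Delta'$ would have a preimage in $X_1\subset A$ by Lemma~\ref{lem:onto}(a), and this preimage lies in $T$, although $\nu=2$ on $A$. So $T\cap\Delta'=\emptyset$. A point of $T$ in $\Delta''$ would have a preimage in $X_2\subset A$ if $r\ge3$, and in $\Delta'$ if $r=2$; both are excluded. So $T=\emptyset$, and each of $\Delta_a,\Delta_b$ contains exactly two points with $\nu=1$.

We have $|\theta_1-\theta_2|\le\rho_-$. If $\theta_3,\theta_4\neq\infty$, then $|\theta_1-\theta_3|=|\theta_3|$, $|\theta_2-\theta_4|=|\theta_4|$ and $|\theta_3-\theta_4|\le\max(|\theta_3|,|\theta_4|)$, so $|\lambda|\le\rho_-/\min(|\theta_3|,|\theta_4|)\le\rho_-/\rho_+$. If $\theta_4=\infty$, then $\lambda=(\theta_1-\theta_2)/(\theta_1-\theta_3)$ and the same bound holds; we may number the poles so that $\theta_3\neq\infty$.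
\end{proof}

\section{The elliptic curve and specialization}\label{sec:special}

Recall that the double cover of $\mathbb{P}^1$ branched at four points with cross-ratio $\lambda$ is isomorphic to the Legendre curve with parameter $\lambda$, whose invariant is $j=256(\lambda^2-\lambda+1)^3/\lambda^2(\lambda-1)^2$; any ordering of the four points gives the same $j$. In residue characteristic $\neq2$,
\begin{equation}\label{eq:j}
0<|\lambda|<1\quad\Longrightarrow\quad|j|=|\lambda|^{-2}>1 .
\end{equation}

\subsection{The generic map is a flexible Latt\`es map}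

From now on $z$ is the original coordinate, in which $\varphi\in\mathrm{Rat}_d(K)$ is the generic map of $B$. The poles, their cross-ratio and the relation $\varphi^*Q=d_1^2Q$ do not depend on the coordinate. By Lemma~\ref{lem:nu}, $\varphi$ maps $\{\theta_1,\dots,\theta_4\}$ into itself, so the $\theta_i$ are preperiodic and lie in $\mathbb{P}^1(K')$ for a finite extension $K'\subset\overline K$ of $K$. Let $B'\to B$ be the normalization of $B$ in $K'$, a finite surjective morphism from a smooth curve, let $x'\in B'(k)$ lie over $x_0$, and let $R=\mathcal{O}_{B',x'}$, a discrete valuation ring with fraction field $K'$ and residue field $k$. Then $\varphi\in\mathrm{Rat}_d(R)$, and its reduction $\varphi_0\in\mathrm{Rat}_d(k)$ has class $v$. After changing $z$ by an element of $\mathrm{PGL}_2(k)$, which preserves these facts, no $\theta_i$ reduces to $\infty$; so $\theta_i\in R$.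

The differential $Q_0=dz^2/\prod(z-\theta_i)$ has order $0$ at $\infty$, so it has the same divisor as $Q$ and is a constant multiple of it. Hence $\varphi^*Q_0=cQ_0$ with $c=d_1^2\in k^\times$, an identity over $K'$. Let $E,\pi,S,\psi$ be given by Lemma~\ref{lem:lift} over $\overline K$. Enlarging $K'$ and replacing $x'$ by a point above it, we may assume that $S$, and hence $\psi$, is defined over $K'$. Take $O=(\theta_1,0)$ as origin. The involution $\iota(x,y)=(x,-y)$ fixes $O$, so it is an endomorphism with $(\iota-1)(\iota+1)=0$; as $\operatorname{End}(E)$ has no zero divisors, $\iota=[-1]$. So $\pi$ is the quotient by $\pm1$. A morphism of $E$ to itself is an endomorphism followed by a translation: $\psi=\alpha+\beta$ with $\alpha\in\operatorname{End}_{K'}(E)$ and $\beta=\psi(O)$. Since $\pi(\beta)=\varphi(\theta_1)$ is some $\theta_j$, we have $\beta=(\theta_j,0)\in E[2]$.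

At this point $\varphi$ is a Latt\`es map. To see that it is flexible we must exclude complex multiplication, and the bad place does this. By Proposition~\ref{prop:four} and \eqref{eq:j}, $|j(E)|>1$ in $L$. So over some finite extension $F'\supseteq K'$ of $\widehat K$ the curve $E$ has split multiplicative reduction: the identity component of the special fiber of its N\'eron model is $\mathbb{G}_{m,k}$. By the N\'eron mapping property each endomorphism of $E$ over $F'$ extends uniquely to the model, and restriction gives a unital ring homomorphism $\operatorname{sp}:\operatorname{End}_{F'}(E)\to\operatorname{End}(\mathbb{G}_{m,k})=\mathbb{Z}$. If $\operatorname{sp}(\alpha')=0$, then $\deg\alpha'=\operatorname{sp}(\hat\alpha'\alpha')=0$, where $\hat\alpha'$ is the dual isogeny; so $\operatorname{sp}$ is injective, $\operatorname{End}_{F'}(E)=\mathbb{Z}$, and $\alpha=[m']$ for an integer $m'$. Comparing degrees in $\varphi\pi=\pi\psi$ gives $2d=2m'^2$. Thus \emph{$d$ is a square}. Replacing $S$ by $-S$ replaces $\psi$ by $-\psi=[-m']+\beta$, so we may assume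
\begin{equation}\label{eq:psi}
\psi=[m]+\beta,\qquad m=\sqrt d\ge2,\qquad\beta=(\theta_j,0)\in E[2].
\end{equation}

\subsection{The curve has good reduction where the map does}

The given point $v$ is a specialization of $\varphi$, and a priori the four points $\theta_i$ could collide at $x'$. The invariant differential allows collisions only in pairs; a collision in pairs makes $E$ multiplicative at $x'$, and this is incompatible with the good reduction of $\varphi$ there.

\begin{lemma}\label{lem:tate}
Let $L'$ be an algebraically closed field, complete for a non-archimedean absolute value, and $E$ an elliptic curve over $L'$ with $|j(E)|>1$. A map $\varphi$ induced by $\psi=[m]+\beta$, $m\ge2$, $\beta\in E[2]$, on $E/\{\pm1\}\cong\mathbb{P}^1$ does not have potential good reduction.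
\end{lemma}

\begin{proof}
By Tate's uniformization, the Berkovich analytification of $E$ is $E^{\mathrm{an}}\cong\mathbb{G}_m^{\mathrm{an}}/q_E^{\mathbb{Z}}$ with $0<|q_E|<1$. The function $\log|z|$ induces $\tau:E^{\mathrm{an}}\to\mathbb{R}/(\log|q_E|)\mathbb{Z}$, and translation by the class of $t\in L'^\times$ shifts $\tau$ by $\log|t|$. Suppose $\varphi$ has good reduction in some coordinate, with Gauss point $\zeta$. By (T4), $\varphi^{-1}(\zeta)=\{\zeta\}$. The set $\Sigma=\pi^{-1}(\zeta)$ has one or two points, and $\psi^{-1}(\Sigma)=\pi^{-1}\varphi^{-1}(\zeta)=\Sigma$. The map $\psi^2$ is invariant under translation by $E[m^2]$, hence so is $\Sigma=\psi^{-2}(\Sigma)$. Translate by the class of an $m^2$-th root of $q_E$: the set $\tau(\Sigma)$ is invariant under the shift by $m^{-2}\log|q_E|$, which has order $m^2\ge4$. So $|\Sigma|\ge4$, a contradiction.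
\end{proof}

\begin{lemma}\label{lem:distinct}
The reductions $\bar\theta_1,\dots,\bar\theta_4\in k$ of the $\theta_i$ at $x'$ are distinct.
\end{lemma}

\begin{proof}
Write $\varphi=G/H$ with $G,H\in R[z]$ and $\varphi_0=\bar G/\bar H$ of degree $d$. Clearing $H^4$, the relation $\varphi^*Q_0=cQ_0$ reads
\[
(G'H-GH')^2\prod(z-\theta_i)=c\prod(G-\theta_iH)\qquad\text{in }R[z].
\]
Reducing it gives $\varphi_0^*\bar Q_0=c\,\bar Q_0$ with $\bar Q_0=dz^2/\prod(z-\bar\theta_i)$. A value taken by exactly $\kappa\ge2$ of the $\bar\theta_i$ has $\nu=2-\kappa\le0$, so $\kappa=2$ by Lemma~\ref{lem:nu}. Hence, if the $\bar\theta_i$ are not distinct, there is an ordering $i_1,\dots,i_4$ of the indices with $\bar\theta_{i_1}=\bar\theta_{i_2}\notin\{\bar\theta_{i_3},\bar\theta_{i_4}\}$. The cross-ratio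
\[
\frac{(\theta_{i_1}-\theta_{i_2})(\theta_{i_3}-\theta_{i_4})}{(\theta_{i_1}-\theta_{i_3})(\theta_{i_2}-\theta_{i_4})}
\]
is nonzero, has unit denominator and reduces to $0$. Let $L'$ be the completion of an algebraic closure of the completion of $K'$ at $x'$. By \eqref{eq:j}, $|j(E)|>1$ in $L'$, while $\varphi\in\mathrm{Rat}_d(R)\subseteq\mathrm{Rat}_d(\mathcal{O}_{L'})$. This contradicts \eqref{eq:psi} and Lemma~\ref{lem:tate}.
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:A}]
Glue the affine $R$-schemes $y^2=\prod(x-\theta_i)$ and $y'^2=\prod(1-\theta_ix')$ along $x'=1/x$, $y'=y/x^2$. Since $2\in R^\times$ and the right-hand sides have squarefree reductions by Lemma~\ref{lem:distinct}, the result is a smooth proper curve $\mathcal{E}$ of genus one over $R$ with generic fiber $E$, a morphism $\pi:\mathcal{E}\to\mathbb{P}^1_R$, and sections $O=(\theta_1,0)$, $\beta=(\theta_j,0)$. With origin $O$ it is an elliptic scheme, so $\psi=[m]+\beta$ extends to $\mathcal{E}$. The map $\varphi$ extends to $\mathbb{P}^1_R$. The morphisms $\varphi\pi$ and $\pi\psi$ from the integral scheme $\mathcal{E}$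 to the separated $R$-scheme $\mathbb{P}^1_R$ agree on the generic fiber, hence everywhere. On the special fiber $E_0$, an elliptic curve over $k$, the map $\pi$ is the quotient by $(x,y)\mapsto(x,-y)$, which is $[-1]$ as before, $\bar\beta\in E_0[2]$, and $\varphi_0\pi=\pi\circ([m]+\bar\beta)$. So $v=[\varphi_0]=[\mathcal{L}_{E_0,m,\bar\beta}]$. The quotient map is separable, so this is a Latt\`es map. The point $v\in V(k)$ was arbitrary.
\end{proof}

\section{The exceptional curves}\label{sec:B}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
If $d$ is not a square, this is Theorem~\ref{thm:A}. Let $d=m^2$.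

\emph{The flexible classes form one or two families.} Translation by $t\in E[2]$ commutes with $[-1]$, so it induces an automorphism of $E/\{\pm1\}$, and it conjugates $P\mapsto mP+\beta$ to $P\mapsto mP+\beta+(m-1)t$. For $m$ even, $t=\beta$ shows $[\mathcal{L}_{E,m,\beta}]=[\mathcal{L}_{E,m,0}]$. So every flexible Latt\`es class of degree $d$ lies in one of the sets in the statement. Let $E_\lambda:y^2=x(x-1)(x-\lambda)$ be the Legendre family over $\Omega=\mathbb{P}^1\setminus\{0,1,\infty\}$, with $\beta=0$ or $\beta=(0,0)$. Every $E$, and every pair $(E,\beta)$ with $\beta\neq0$, occurs: in a Weierstrass equation $y^2=(x-a_1)(x-a_2)(x-a_3)$ with $\beta=(a_1,0)$, an affine change of $x$ moves $a_1$ to $0$ and $a_2$ to $1$. The morphism $x\circ([m]+\beta)$ from the family to $\mathbb{P}^1\times\Omega$ is invariant under $\pm1$, so it factors through the quotient $\mathbb{P}^1\times\Omega$ as an $\Omega$-morphism of degree $m^2$ on each fiber, that is, a morphism $\Omega\to\mathrm{Rat}_d$. So each set is the image of a morphism $\Omega\to\mathrm{M}_d$, and its closure is irreducible of dimension at most $1$.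

\emph{The closures are curves.} Suppose one of these morphisms is constant, with value $[\varphi_1]$, $\varphi_1\in\mathrm{Rat}_d(k)$. Let $L'$ be the completion of an algebraic closure of $k((\lambda))$. The generic member and $\varphi_1$ have the same image in $\mathrm{M}_d(L')$, so they are conjugate over $L'$, and the generic member has potential good reduction. But $|j(E_\lambda)|>1$ by \eqref{eq:j}, contrary to Lemma~\ref{lem:tate}.

\emph{The spectrum is constant.} By Lemma~\ref{lem:lattesmult} all multipliers of $\varphi^l$ lie in $\{m^l,-m^l,m^{2l}\}$. So the morphism $\Omega\to\mathrm{M}_d\to\mathbb{A}^{d^l+1}$ given by $\Lambda_l$ takes finitely many values; as $\Omega$ is irreducible it is constant, and $\Lambda_l$ is constant on the closure of the image.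

\emph{There are no others.} If $V$ is closed, irreducible, of positive dimension, and $\Lambda_{\le n}$ is constant on $V$ with $n\ge n_0$, then Theorem~\ref{thm:A} puts $V$ in the union of these at most two closed irreducible curves. So $V$ is one of them.
\end{proof}

\begin{remark}\label{rem:two}
For $m$ odd, $\Lambda_1$ takes different values on the two curves, so they are disjoint. If $\beta=0$, the point $\pi(O)$ is fixed with multiplier $m^2$. If $\beta\ne0$, then $\psi(P)=P+\beta\neq\pm P$ for $P\in E[2]$, so all fixed points have multiplier $\pm m$ by Lemma~\ref{lem:lattesmult}; and $m^2\neq\pm m$ in $k$ because $m-1$, $m$, $m+1$ lie between $1$ and $d$.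
\end{remark}

\section{Failure in small characteristic}\label{sec:wild}

In characteristic $p$ a factor $u(z)^p$ is invisible to the logarithmic derivative, so it can be varied without changing any multiplier. Such a factor fits into a map of degree $d$ only if $d\ge p$.

\begin{proof}[Proof of Proposition~\ref{prop:C}]
Let $m=d-p\ge2$, which is nonzero in $k$, and
\[
\varphi_a(z)=z^m\,\frac{1+az^p}{1+z^p},\qquad a\in k\setminus\{0,1\}.
\]
The denominator is $(1+z)^p$, and the numerator takes the value $(-1)^m(1-a)\ne0$ at $-1$, so $\varphi_a$ has degree $m+p=d$.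

\emph{The spectrum is constant.} We have $z\varphi_a'/\varphi_a=m$. The points $0$ and $\infty$ are fixed with ramification index $m\ge2$, so they have multiplier $0$ and are simple fixed points of each $\varphi_a^n$. Any other fixed point $x$ of $\varphi_a^n$ has an orbit $x=x_0,x_1,\dots,x_n=x$ avoiding $0$ and $\infty$, and its multiplier is $\prod_{j<n}(m\,x_{j+1}/x_j)=m^n$. So the multipliers of $\varphi_a^n$ are $0$ twice and $m^n$ with multiplicity $d^n-1$, for every $a$.

\emph{The family is not constant in $\mathrm{M}_d$.} Let $g\varphi_a=\varphi_bg$ with $g\in\mathrm{PGL}_2(k)$. Then $g$ preserves $\{0,\infty\}$, the set of fixed points of multiplier $0$. If $g=cz$, then $g$ preserves $\{-1\}$, which is $\varphi^{-1}(\infty)\setminus\{\infty\}$ for both maps, so $c=1$ and $a=b$. If $g=c/z$, then $g(-1)$ is the unique point of $\varphi_b^{-1}(0)\setminus\{0\}$, so $b$ determines $g$ and hence $a$. So the fibers of $a\mapsto[\varphi_a]$ have at most two elements, and the closure of the image is an irreducible curve on which every $\Lambda_n$ is constant.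

\emph{No $\varphi_a$ is a Latt\`es map.} Suppose $\varphi_a\pi=\pi\psi$ with $\pi$ separable. The map $\varphi_a$ is separable since $\varphi_a'\neq0$, so $\pi\psi$ is separable, so $\psi$ is separable and therefore unramified. Comparing ramification indices, $e_\pi(\psi(P))=e_{\varphi_a}(\pi(P))\,e_\pi(P)$. For $P$ over the fixed point $0$ this gives $e_\pi(\psi^i(P))=m^ie_\pi(P)$ for all $i$, which contradicts $e_\pi\le\deg\pi$.
\end{proof}

These maps also have an invariant quadratic differential: $Q=(dz/z)^2$ satisfies $\varphi_a^*Q=m^2Q$. What fails is Lemma~\ref{lem:nu}. The point $-1$ maps to $\infty$ with the wild ramification index $p$, and $\nu(-1)=2$ while $\nu(\infty)=0$. In the tame case Lemma~\ref{lem:nu} makes the double poles of an invariant differential totally ramified points permuted by the map, so a map preserving $(dz/z)^2$ up to a constant is $cz^{\pm d}$, and these maps form no family in $\mathrm{M}_d$.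

\begin{thebibliography}{9}

\bibitem{FRL} Favre and Rivera-Letelier, \emph{Th\'eorie ergodique des fractions rationnelles sur un corps ultram\'etrique}, Proc. LMS (2010).

\bibitem{Levy} Alon Levy, \emph{The McMullen Map in Positive Characteristic}, arXiv:1304.2834 (2013).

\bibitem{Mumford} Mumford, \emph{Abelian Varieties}.

\bibitem{Silverman} Silverman, \emph{The space of rational maps on $\mathbb{P}^1$}, Duke (1998).

\end{thebibliography}
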